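# Universally null sets: a model of $\operatorname{add}<\operatorname{non}<\operatorname{cov}<\operatorname{cof}$

## 1. Random reals alone: $\operatorname{add}=\operatorname{non}=\aleph_1$ below a large $\operatorname{cov}$

We work in $\mathsf{ZFC}$ and on the Cantor space $2^\omega$. A Borel probability measure $\tau$ is *atomless* if every point has $\tau$-measure $0$.

**Definition.** A set $X\subseteq 2^\omega$ is *universally null* if $\tau^*(X)=0$ for every atomless Borel probability measure $\tau$ on $2^\omega$; that is, for every such $\tau$ there is a Borel set $N\supseteq X$ with $\tau(N)=0$. The $\sigma$-ideal of universally null sets is $\mathcal{UN}$, and $\mathcal N$ is the ideal of Lebesgue null sets, that is, of sets that are null for the coin-tossing measure $\mu$.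

The set $N$ may depend on $\tau$, and this is the point of the definition. Every countable set is universally null. An uncountable Borel set never is: it contains a copy of the Cantor space, and that copy carries an atomless measure. Clearly $\mathcal{UN}\subseteq\mathcal N$. The definition makes sense on any space homeomorphic to $2^\omega$, and homeomorphisms preserve it.

**Definition.** For an ideal $\mathcal I$ on $2^\omega$ that contains all singletons and does not contain $2^\omega$, let
$$\operatorname{add}(\mathcal I)=\min\{|\mathcal A|:\mathcal A\subseteq\mathcal I,\ \bigcup\mathcal A\notin\mathcal I\},\qquad \operatorname{non}(\mathcal I)=\min\{|X|:X\subseteq2^\omega,\ X\notin\mathcal I\},$$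
$$\operatorname{cov}(\mathcal I)=\min\{|\mathcal A|:\mathcal A\subseteq\mathcal I,\ \bigcup\mathcal A=2^\omega\},\qquad \operatorname{cof}(\mathcal I)=\min\{|\mathcal B|:\mathcal B\subseteq\mathcal I,\ \forall A\in\mathcal I\ \exists B\in\mathcal B\ A\subseteq B\}.$$

Some relations are immediate. A set outside $\mathcal I$ is the union of its singletons, so $\operatorname{add}\le\operatorname{non}$; a covering family has union outside $\mathcal I$, so $\operatorname{add}\le\operatorname{cov}$; a cofinal family covers, so $\operatorname{cov}\le\operatorname{cof}$; and if we pick one point outside each member of a cofinal family we get a set outside $\mathcal I$, so $\operatorname{non}\le\operatorname{cof}$. Since $\mathcal{UN}$ is a $\sigma$-ideal, $\operatorname{add}(\mathcal{UN})\ge\aleph_1$. Since $\mathcal{UN}\subseteq\mathcal N$, we have $\operatorname{non}(\mathcal{UN})\le\operatorname{non}(\mathcal N)$ and $\operatorname{cov}(\mathcal N)\le\operatorname{cov}(\mathcal{UN})$.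

Nothing in this list compares $\operatorname{non}$ with $\operatorname{cov}$. The easy way to make $\operatorname{non}(\mathcal{UN})$ smaller than $\operatorname{cov}(\mathcal{UN})$ is to add many random reals. We treat this case first, in a notation that will be reused.

### Borel sets modulo an ideal, and their generic points

Let $V$ be the ground model, and let $\Lambda$ and $J$ be sets in $V$. (In this section $J$ will be empty.) A *support* is a pair $D=(B,H)$ with $B\subseteq\Lambda$ and $H\subseteq J$ countable; supports are ordered coordinatewise. Put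
$$\mathbb X_D=(2^\omega)^B\times(2^\omega)^H,\qquad \mathbb X=(2^\omega)^\Lambda\times(2^\omega)^J,$$
and let $\pi_D:\mathbb X\to\mathbb X_D$ be the projection. Let $\mathrm{Ba}$ be the family of all sets $\pi_D^{-1}[A]$ with $D$ a support and $A\subseteq\mathbb X_D$ Borel. Since a countable union of supports is a support, $\mathrm{Ba}$ is a $\sigma$-algebra. For Borel $A\subseteq\mathbb X_D$ we write $[A]$ for the class of $\pi_D^{-1}[A]$ in a quotient of $\mathrm{Ba}$.

Let $\mathcal I$ be a proper $\sigma$-ideal of $\mathrm{Ba}$ and let $\mathbb P$ be the set of nonzero elements of $\mathrm{Ba}/\mathcal I$. If $G$ is $\mathbb P$-generic over $V$, define $x_\gamma\in2^\omega$ for $\gamma\in\Lambda$ by $x_\gamma(n)=1\iff[\{z:z_\gamma(n)=1\}]\in G$, and define $r_i\in2^\omega$ for $i\in J$ in the same way. Write $x_B=(x_\gamma)_{\gamma\in B}$ and $r_H=(r_i)_{i\in H}$.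

**Definition.** A function $y\in\omega^\omega\cap V[G]$ is *supported by* $D=(B,H)\in V$ if $y=f(x_B,r_H)$ for some Borel $f:\mathbb X_D\to\omega^\omega$ coded in $V$.

Here $f$ is coded by the Borel sets $\{z:f(z)(n)=k\}$; that they form a partition for each $n$ is a $\Pi^1_1$ statement, so the same codes define a total Borel function in $V[G]$. A function supported by $D$ is supported by every larger support (compose with the projection). If $y$ lies in a nonempty Borel set $S\subseteq\omega^\omega$ coded in $V$, we may take $f$ with values in $S$: redefine $f$ as a constant element of $S$ off $f^{-1}[S]$. For example, $x_\gamma$ is supported by $(\{\gamma\},\emptyset)$ and $r_i$ by $(\emptyset,\{i\})$.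

**Lemma 1.** Suppose that $\mathbb P$ is ccc. Then $\mathrm{Ba}/\mathcal I$ is a complete Boolean algebra in which countable suprema are given by unions, and for every support $D=(B,H)\in V$ and every Borel $A\subseteq\mathbb X_D$ coded in $V$,
$$[A]\in G\iff(x_B,r_H)\in A^{V[G]}.\tag{1}$$
In particular,
$$\pi_D^{-1}[A]\in\mathcal I\implies(x_B,r_H)\notin A^{V[G]}.\tag{2}$$
Every $y\in\omega^\omega\cap V[G]$ is supported by some $D\in V$.

*Proof.* If $[C]\ge[A_n]$ for all $n$, then $A_n\setminus C\in\mathcal I$ for all $n$, so $\bigcup_nA_n\setminus C\in\mathcal I$. Hence $[\bigcup_nA_n]$ is the supremum of the $[A_n]$. A $\sigma$-complete ccc Boolean algebra is complete: given a set $S$ of elements, take a maximal antichain among the nonzero elements that lie below a member of $S$; it is countable, and its supremum is $\sup S$.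

For (1) we use induction on Borel codes. For the sets $\{z:z_\gamma(n)=1\}$ and $\{z:z_i(n)=1\}$ it is the definition. The conditions below $[A]$ or below $[\mathbb X_D\setminus A]$ are dense, so exactly one of these two elements is in $G$; this handles complements. For a sequence $(A_n)$ coded in $V$, the conditions that are below some $[A_n]$ or disjoint from $[\bigcup_nA_n]=\sup_n[A_n]$ are dense, so $[\bigcup_nA_n]\in G$ iff some $[A_n]\in G$. Statement (2) follows since the zero element is not in $G$.

Finally, let $\dot y$ be a name for an element of $\omega^\omega$ and write the Boolean value of $\dot y(n)=k$ as $[A_{n,k}]$. Countably many sets in $\mathrm{Ba}$ have a common support $D$. For fixed $n$ the classes $[A_{n,k}]$ are pairwise disjoint with supremum $1$. Replace $A_{n,k}$ by $A_{n,k}\setminus\bigcup_{j<k}A_{n,j}$ and then add the complement of $\bigcup_kA_{n,k}$ to $A_{n,0}$. These are changes by sets in $\mathcal I$, and now $(A_{n,k})_k$ is a partition of $\mathbb X_D$ for each $n$. Put $f(z)(n)=k\iff z\in A_{n,k}$. By (1), $y=f(x_B,r_H)$. $\square$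

We also need codes for null sets. Let $(C_p)_{p\in\omega}$ enumerate the clopen subsets of $2^\omega$, fix a bijection $\omega\times\omega\to\omega$, and read $c\in\omega^\omega$ as a function on $\omega\times\omega$. Put
$$N_c=\bigcap_m\bigcup_nC'_{m,n},\qquad C'_{m,n}=\begin{cases}C_{c(m,n)}&\text{if }\sum_{j\le n}\mu(C_{c(m,j)})\le2^{-m},\\ \emptyset&\text{otherwise.}\end{cases}$$
The condition on the sums holds for an initial segment of the $n$'s, so $\mu(\bigcup_nC'_{m,n})\le2^{-m}$ and $N_c$ is null. Conversely, a null set is contained, for each $m$, in an open set of measure at most $2^{-m}$, which is a disjoint union of countably many clopen sets; so every null set is contained in some $N_c$. The set $\{(c,y):y\in N_c\}$ is Borel.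

### The random model

**Proposition 2.** Let $\lambda>\aleph_1$ with $\lambda^\omega=\lambda$. There is a ccc forcing which forces
$$\operatorname{add}(\mathcal{UN})=\operatorname{non}(\mathcal{UN})=\aleph_1<\operatorname{cov}(\mathcal{UN})=\lambda=2^{\aleph_0}.$$

*Proof.* Let $\Lambda=\lambda$ and $J=\emptyset$, so that a support is just a countable $B\subseteq\lambda$. Let $\mu_B$ be the product of coin-tossing measures on $(2^\omega)^B$, and let $\mathcal I$ consist of the sets $\pi_B^{-1}[A]$ with $\mu_B(A)=0$. Cylinders keep their measure when $B$ grows, so this does not depend on the choice of $B$. The quotient is ccc: among uncountably many sets of positive measure, uncountably many have measure greater than $1/q$ for a fixed $q\geq 1$, and $q$ of them cannot have pairwise null intersections.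

*Randomness.* If $c$ is supported by $B$ and $\gamma\in\lambda\setminus B$, then $x_\gamma\notin N_c$. Indeed, let $c=f(x_B)$ and $E=\{z\in(2^\omega)^{B\cup\{\gamma\}}:z_\gamma\in N_{f(z_B)}\}$. By Fubini $\mu_{B\cup\{\gamma\}}(E)=\int\mu(N_{f(z_B)})\,d\mu_B=0$, and (2) applies.

*Small non.* Every $c$ is supported by a countable $B$, and there is $\gamma\in\omega_1\setminus B$. So $\{x_\gamma:\gamma<\omega_1\}$ is contained in no $N_c$. Hence $\aleph_1\le\operatorname{add}(\mathcal{UN})\le\operatorname{non}(\mathcal{UN})\le\operatorname{non}(\mathcal N)\le\aleph_1$.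

*Large cov.* Let $\theta<\lambda$ and let $c_\eta$ be supported by $B_\eta$ for $\eta<\theta$. Then $|\bigcup_\eta B_\eta|\le\theta\cdot\omega<\lambda$, and any $\gamma<\lambda$ outside this union satisfies $x_\gamma\notin\bigcup_\eta N_{c_\eta}$. So $\lambda\le\operatorname{cov}(\mathcal N)\le\operatorname{cov}(\mathcal{UN})\le2^{\aleph_0}$. Every real is given by a countable $B\in V$ and a Borel function coded in $V$, and there are $\lambda^\omega\cdot2^\omega=\lambda$ such pairs; so $2^{\aleph_0}\le\lambda$. $\square$

## 2. Four different values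

Proposition 2 separates $\operatorname{non}$ from $\operatorname{cov}$ but leaves $\operatorname{add}=\operatorname{non}$, and its proof does not compare $\operatorname{cov}$ with $\operatorname{cof}$. Two facts are known, and they frame the question. $\mathsf{ZFC}$ proves $\operatorname{non}(\mathcal N)=\operatorname{non}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$. And it is consistent that $\operatorname{add}(\mathcal{UN})<\operatorname{cov}(\mathcal{UN})<\operatorname{non}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$. The question, from Tatsuya Goto, "Forcing and cardinal invariants of universally null sets", arXiv:2607.12936 (2026), exchanges the two middle terms: is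
$$\operatorname{add}(\mathcal{UN})<\operatorname{non}(\mathcal{UN})<\operatorname{cov}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$$
consistent? The answer is yes.

**Theorem 3.** Let $\kappa<\lambda\le\chi$ be cardinals with $\kappa\ge\aleph_2$, $\operatorname{cf}(\kappa)>\omega$, $\lambda^{<\kappa}=\lambda$, $\chi^\omega=\chi$. There is a ccc forcing which forces
$$\operatorname{add}(\mathcal{UN})=\aleph_1<\operatorname{non}(\mathcal{UN})=\operatorname{non}(\mathcal N)=\kappa<\operatorname{cov}(\mathcal{UN})=\operatorname{cov}(\mathcal N)=\lambda\le2^{\aleph_0}=\chi<\operatorname{cof}(\mathcal{UN}).$$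
If moreover $2^\chi=\chi^+$ in the ground model, it forces $\operatorname{cof}(\mathcal{UN})=\chi^+$.

**Corollary 4.** If $\mathsf{ZFC}$ is consistent, so is $\mathsf{ZFC}+\operatorname{add}(\mathcal{UN})<\operatorname{non}(\mathcal{UN})<\operatorname{cov}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$.

*Proof from Theorem 3.* Start with a model of GCH and take $\kappa=\aleph_2$, $\lambda=\chi=\aleph_3$. Then $\aleph_3^{<\aleph_2}=\aleph_3^{\aleph_1}=\aleph_3$, $\aleph_3^\omega=\aleph_3$ and $2^{\aleph_3}=\aleph_4$. The four values become $\aleph_1,\aleph_2,\aleph_3,\aleph_4$, with $2^{\aleph_0}=\aleph_3$. $\square$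

Compared with the random model, three things must change.

1. Every set of fewer than $\kappa$ reals must become universally null, although some set of $\kappa$ reals must not be null and $\operatorname{cov}(\mathcal N)$ must stay at $\lambda$.
2. Some $\aleph_1$ universally null sets must have a union that is not universally null.
3. $\operatorname{cof}(\mathcal{UN})$ must exceed $\chi$.

The third item is the easiest, because it reduces in $\mathsf{ZFC}$ to finding one large universally null set.

## 3. $\operatorname{cof}(\mathcal{UN})$ exceeds the size of every universally null set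

**Lemma 5 (ZFC).** If $Z\in\mathcal{UN}$ is infinite, then $\operatorname{cof}(\mathcal{UN})>|Z|$.

*Proof.* We diagonalize against $|Z|$ many sets by putting one point over each $z\in Z$. Work on $2^\omega\times2^\omega\cong2^\omega$, and let $\{C_z:z\in Z\}$ be universally null subsets of $2^\omega\times2^\omega$; every nonempty family of at most $|Z|$ such sets can be written in this way. We find a universally null $Y$ contained in no $C_z$.

If $\nu$ is an atomless Borel probability measure on $2^\omega$, then its image under $y\mapsto(z,y)$ is atomless, so $C_z$ is null for the image and the section $\{y:(z,y)\in C_z\}$ is $\nu$-null. So this section is in $\mathcal{UN}$ and is not $2^\omega$. Pick $y_z$ with $(z,y_z)\notin C_z$ and let $Y=\{(z,y_z):z\in Z\}$. Then $Y\not\subseteq C_z$ for every $z\in Z$.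

To see that $Y\in\mathcal{UN}$, let $\tau$ be atomless on $2^\omega\times2^\omega$, let $\tau_1$ be its first marginal, and let $Q$ be the countable set of atoms of $\tau_1$. The set $Y\cap(Q\times2^\omega)$ is countable, since $Y$ has at most one point over each element of $Q$; so it is $\tau$-null. The restriction of $\tau_1$ to $2^\omega\setminus Q$ is $0$ or, after normalization, an atomless probability measure. As $Z\in\mathcal{UN}$, there is a Borel $N\supseteq Z\setminus Q$ with $\tau_1(N\setminus Q)=0$. Then $Y\setminus(Q\times2^\omega)\subseteq(N\setminus Q)\times2^\omega$, which has $\tau$-measure $\tau_1(N\setminus Q)=0$. $\square$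

Grzegorek's theorem gives a universally null set of size $\operatorname{non}(\mathcal N)$, so Lemma 5 strengthens $\operatorname{non}(\mathcal{UN})<\operatorname{cof}(\mathcal{UN})$.

## 4. Cohen reals that kill, and why they must not come in a line

### The sets $N(r,k)$

To make many reals null at once, for many measures, we use the following sets. Let $\mathcal K=\{k\in\omega^\omega:\forall n\ k_n\ge1\}$. For $k\in\mathcal K$ let $j^k_n=\sum_{p<n}k_p$, so $j_n^k\ge n$, and for $r\in2^\omega$ let
$$N(r,k)=\{y\in2^\omega:\exists^\infty n\ \forall j<k_n\ \ y(j)=r(j^k_n+j)\}.$$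
Cut $r$ into consecutive blocks of lengths $k_0,k_1,\dots$; then $y\in N(r,k)$ if infinitely often the $n$-th block of $r$ equals the initial segment $y\upharpoonright k_n$. For example, if $r$ is constantly $0$ and $k_n=n+1$, then $N(r,k)$ contains only the constant sequence $0$.

Two remarks make these sets useful. First, if $\tau$ is an atomless Borel probability measure, then $\max_{s\in2^m}\tau([s])\to0$ as $m\to\infty$: otherwise, for some $\varepsilon>0$, the tree of all $s$ with $\tau([s])\ge\varepsilon$ is infinite, and by König's lemma it has a branch, which is a point of measure at least $\varepsilon$. So there is $k\in\mathcal K$ with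
$$\tau([s])\le2^{-n}\quad\text{for all }n\text{ and all }s\in2^{k_n}.\tag{3}$$
By Borel–Cantelli, (3) implies $\tau(N(r,k))=0$ for every $r$. Second, if $r$ is Cohen over a model $M$ and $y,k\in M$, then $y\in N(r,k)$: given $m$ and a finite $s\in2^{<\omega}$, take $n\ge\max(m,|s|)$, so that $j^k_n\ge|s|$, and extend $s$ so that its $n$-th block is $y\upharpoonright k_n$.

### Finite support iteration gives the wrong inequality

The natural plan is to iterate with finite supports, adding random reals to keep $\operatorname{cov}(\mathcal N)$ large and Cohen reals to make small sets universally null. The plan fails at the following point.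

**Proposition 6.** Let $\delta$ be a limit ordinal of uncountable cofinality. A finite support iteration of length $\delta$ of nontrivial ccc forcings forces $\operatorname{cov}(\mathcal{UN})\le\operatorname{cf}(\delta)\le\operatorname{non}(\mathcal{UN})$.

*Proof.* Two textbook facts are used: every real of $V[G_\delta]$ lies in some $V[G_\alpha]$ with $\alpha<\delta$, and for every $\alpha<\delta$ there is in $V[G_{\alpha+\omega}]$ a Cohen real over $V[G_\alpha]$. Let $Y_\alpha=2^\omega\cap V[G_\alpha]$. Then $Y_\alpha$ is universally null in $V[G_\delta]$: given an atomless $\tau$, choose $k$ as in (3), choose $\beta\in[\alpha,\delta)$ with $k\in V[G_\beta]$, and let $r$ be Cohen over $V[G_\beta]$. By the second remark $Y_\alpha\subseteq N(r,k)$, and $\tau(N(r,k))=0$. Along a cofinal sequence of $\alpha$'s of length $\operatorname{cf}(\delta)$ the sets $Y_\alpha$ cover $2^\omega$, so $\operatorname{cov}(\mathcal{UN})\le\operatorname{cf}(\delta)$. A set of fewer than $\operatorname{cf}(\delta)$ reals is contained in one $Y_\alpha$, so $\operatorname{non}(\mathcal{UN})\ge\operatorname{cf}(\delta)$.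 $\square$

The trouble is the linear order of the stages: a Cohen real kills everything that came before it. We want to choose, for each killing real $r_i$, a set $a_i$ of indices of random reals, so that $r_i$ behaves like a Cohen real over $(x_\gamma)_{\gamma\in a_i}$, while $x_\gamma$ for $\gamma\notin a_i$ stays random over $r_i$. The family of the $a_i$ can then be directed without being linear.

### Evaluating a Cohen sequence of clopen sets at a random point

Here is a way to get such an $r_i$. Take as Cohen object not a real but a sequence $R_i=(R_i(n))_{n\in\omega}$ of clopen subsets of $(2^\omega)^{a_i}$, imagine it chosen before the random point $x$, and let $r_i(n)=1$ iff $x\upharpoonright a_i\in R_i(n)$.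

**Example.** Let there be one random real $x$ and one index $i$, and let $k_n=n+1$. If $a_i=\emptyset$, then each $R_i(n)$ is empty or the whole (one-point) space, so $r_i$ does not depend on $x$, and for every $R_i$ we have $\mu(\{x:x\in N(r_i,k)\})=0$. So the random real escapes. If instead $R_i$ is a sequence of clopen subsets of the space where $x$ lives, then for comeagerly many $R_i$ every $x$ is in $N(r_i,k)$. Indeed, given $s=(s(0),\dots,s(l-1))$ and $m$, take $n\ge\max(m,l)$; extend $s$ by empty sets up to length $j_n^k\ge n\ge l$, and then by the sets $\{x:x(j)=1\}$ for $j<k_n$. If $R_i$ begins in this way, then $r_i(j^k_n+j)=x(j)$ for all $j<k_n$, whatever $x$ is.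

If $c$ is built from $R_i$ and from $x\upharpoonright a_i$, then a coordinate of $x$ outside $a_i$ is independent of $c$, so it will avoid $N_c$. Both wishes are met. But carrying this out literally runs into an obstacle: to kill $\aleph_1$ many $x_\gamma$ with one $r_i$ we need $a_i$ uncountable. A generic sequence for the finite sequences of clopen subsets of $(2^\omega)^{a_i}$ enumerates all these clopen sets, of which there are $|a_i|$ many. So $a_i$ becomes countable, and cardinals collapse.

The way out is never to add $R_i$. A real of the final model will depend only on countably many of the $x_\gamma$ and $r_i$. For a countable set $B$ of coordinates, the sequences of clopen subsets of $(2^\omega)^{a_i\cap B}$ form a Polish space, and "for comeagerly many $R$" makes sense there. So we take as forcing conditions Borel sets of possible values of $(x_B,r_H)$, modulo those that are null for comeagerly many $R$. Two things then have to be proved: that the ideals for different $B$ cohere, and that the forcing is ccc although $R$ has gone.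

## 5. The ideals $\mathcal I_D$ and their coherence

Work in $V$. Let $\Lambda,J$ be sets and $a_i\subseteq\Lambda$ for $i\in J$; they are specified in Section 8. For $H\subseteq J$ put $a_H=\bigcup_{i\in H}a_i$. Supports $D=(B,H)$, the spaces $\mathbb X_D$ and the measures $\mu_B$ are as in Section 1.

For countable $c\subseteq\Lambda$ let $\mathrm{Clop}(c)$ be the countable set of clopen subsets of $(2^\omega)^c$; for $c=\emptyset$ it has two elements. For $c\subseteq c'$ we view $\mathrm{Clop}(c)\subseteq\mathrm{Clop}(c')$ by identifying a set with the cylinder over it. Let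
$$\mathcal F_D=\prod_{i\in H}\mathrm{Clop}(a_i\cap B)^\omega,$$
a Polish space, where $\mathrm{Clop}$ is discrete. A *basic condition* is $s=(s_i)_{i\in F}$ with $F\subseteq H$ finite and each $s_i$ a finite sequence from $\mathrm{Clop}(a_i\cap B)$; the sets $[s]=\{R:s_i\text{ is an initial segment of }R_i\text{ for }i\in F\}$ are nonempty, clopen, and form a base. For $R\in\mathcal F_D$ and $x\in(2^\omega)^B$ put
$$\hat R_i(x)(n)=1\iff x\upharpoonright(a_i\cap B)\in R_i(n),\qquad\Phi_R(x)=(x,(\hat R_i(x))_{i\in H})\in\mathbb X_D.$$
The map $(R,x)\mapsto\Phi_R(x)$ is continuous. For Borel $A\subseteq\mathbb X_D$ let $m_R(A)=\mu_B(\Phi_R^{-1}[A])$. Then $m_R$ is a probability measure, and $R\mapsto m_R(A)$ is Borel, since it gives the measures of the sections of the Borel set $\{(R,x):\Phi_R(x)\in A\}$.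

**Definition.** $\mathcal I_D$ is the family of Borel sets $A\subseteq\mathbb X_D$ with $m_R(A)=0$ for comeagerly many $R\in\mathcal F_D$.

This is a $\sigma$-ideal of Borel sets, and it is proper since $m_R(\mathbb X_D)=1$ for all $R$. If $H=\emptyset$, then $\mathcal F_D$ is one point and $\mathcal I_D$ is the ideal of $\mu_B$-null Borel sets, as in Proposition 2. If $B=\emptyset$, then $\mathcal F_D$ is $(2^\omega)^H$, the measure $m_R$ is the point mass at $R$, and $\mathcal I_D$ is the ideal of meager Borel sets. For a mixed example let $B=a_i=\{0\}$, $H=\{i\}$ and $A=\{z:z_i(0)=z_0(0)\}$. Then $m_R(A)$ depends only on $R_i(0)$, and it is $0$ if $R_i(0)=\{x:x_0(0)=0\}$ and $1$ if $R_i(0)=\{x:x_0(0)=1\}$; so neither $A$ nor its complement is in $\mathcal I_D$.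

### Sections

To compare $\mathcal I_D$ with $\mathcal I_{D'}$ for $D=(B,H)\subseteq D'=(B',H')$, we freeze the new random coordinates. For $R'\in\mathcal F_{D'}$ and $w\in(2^\omega)^{B'\setminus B}$ let $R'_w\in\mathcal F_D$ be given by
$$(R'_w)_i(n)=\{y\in(2^\omega)^{a_i\cap B}:y\cup w\upharpoonright(a_i\cap(B'\setminus B))\in R'_i(n)\}\qquad(i\in H).$$
By definition $y\upharpoonright(a_i\cap B)\in(R'_w)_i(n)$ iff $(y\cup w)\upharpoonright(a_i\cap B')\in R'_i(n)$. So the projection of $\Phi_{R'}(y\cup w)$ to $\mathbb X_D$ is $\Phi_{R'_w}(y)$. Hence for Borel $A\subseteq\mathbb X_D$ with preimage $A'\subseteq\mathbb X_{D'}$, Fubini gives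
$$m_{R'}(A')=\int m_{R'_w}(A)\,d\mu_{B'\setminus B}(w).\tag{4}$$
Also, if $s$ is a basic condition for $\mathcal F_D$, read by cylinders as one for $\mathcal F_{D'}$, then
$$R'\in[s]\implies R'_w\in[s]\text{ for all }w,\tag{5}$$
because every section of the cylinder over a set is that set.

For example, let $B=\{0\}$, $B'=\{0,1\}=a_i$ and $R'_i(n)=\{x:x_0(n)=x_1(n)\}$. Then $(R'_w)_i(n)=\{y:y(n)=w(n)\}$ (identifying $w$ with its only coordinate). Here one $R'$ has continuum many sections, one for each $w$. So the next lemma asks for uncountably many genericity requirements at once. It works because a finite initial piece of $R'$ has only finitely many sections.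

**Lemma 7.** If $\mathcal G\subseteq\mathcal F_D$ is comeager, then $\{R'\in\mathcal F_{D'}:\forall w\ R'_w\in\mathcal G\}$ is comeager.

*Proof.* The set $\mathcal G$ contains an intersection of countably many dense open sets, so it suffices to show, for $O\subseteq\mathcal F_D$ dense open, that $\{R':\forall w\ R'_w\in O\}$ contains a dense open set. Let $s'=(s'_i)_{i\in F'}$ be a basic condition for $\mathcal F_{D'}$, with all $s'_i\in\mathrm{Clop}(a_i\cap B')^n$ (lengthen it if necessary), and let $F=F'\cap H$. We find an extension $s''$ of $s'$ such that $R'_w\in O$ for all $R'\in[s'']$ and all $w$; then the union of the sets $[s'']$ over all $s'$ is the required dense open set.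

A clopen set depends on finitely many bits. So, as $w$ varies, $((s'_i)_w)_{i\in F}$ takes only finitely many values $\sigma^1,\dots,\sigma^p$. By density of $O$, choose successively $t^1,\dots,t^p$, each extending the one before, where $t^j=(t^j_i)_{i\in E_j}$ with $F\subseteq E_j\subseteq H$ finite and $t^j_i$ a finite sequence from $\mathrm{Clop}(a_i\cap B)$, such that $[\sigma^j{}^\frown t^j]\subseteq O$. Here $\sigma^j{}^\frown t^j$ means: append $t^j_i$ to $\sigma^j_i$ for $i\in F$, and use $t^j_i$ alone for $i\in E_j\setminus F$. This is possible, because the open set $[\sigma^j{}^\frown t^{j-1}]$ (with $t^0$ empty) meets $O$, and a long enough finite piece of a point in the intersection gives $t^j$.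

Let $t=t^p$. Let $s''$ be $s'$ with $t_i$, as a sequence of cylinders, appended to $s'_i$ for $i\in F$, and with $t_i$ added as a new entry for $i\in E_p\setminus F$. These $i$ are in $H\setminus F$, hence not in $F'$, so $s''$ extends $s'$. Let $R'\in[s'']$ and let $w$ be arbitrary. With $j$ such that $\sigma^j=((s'_i)_w)_{i\in F}$, and since the sections of $t_i$ are $t_i$ itself, $R'_w\in[\sigma^j{}^\frown t]\subseteq[\sigma^j{}^\frown t^j]\subseteq O$. $\square$

**Lemma 8.** Let $A\subseteq\mathbb X_D$ be Borel with preimage $A'\subseteq\mathbb X_{D'}$. Then $A\in\mathcal I_D\iff A'\in\mathcal I_{D'}$.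

*Proof.* If $A\in\mathcal I_D$, apply Lemma 7 to $\{R:m_R(A)=0\}$; for comeagerly many $R'$ the integrand in (4) is $0$ for all $w$.

If $A\notin\mathcal I_D$, then $\{R:m_R(A)>0\}$ is nonmeager, so for some $q\in\omega$ the Borel set $\{R:m_R(A)>2^{-q}\}$ is nonmeager. A nonmeager Borel set is comeager in some basic $[s]$. So $\mathcal G=\{R:R\notin[s]\text{ or }m_R(A)>2^{-q}\}$ is comeager. View $s$ as a condition for $\mathcal F_{D'}$. By Lemma 7 and (5), for comeagerly many $R'\in[s]$ and all $w$ we have $R'_w\in[s]\cap\mathcal G$, and then $m_{R'}(A')\ge2^{-q}$ by (4). So $A'\notin\mathcal I_{D'}$. $\square$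

Now let $\mathcal I=\{\pi_D^{-1}[A]:D\text{ a support},\ A\in\mathcal I_D\}$. If a set in $\mathrm{Ba}$ is given by two supports, pass to their union; by Lemma 8, membership in $\mathcal I$ does not depend on the chosen support. Countably many sets have a common support, so $\mathcal I$ is a proper $\sigma$-ideal of $\mathrm{Ba}$. Let $\mathbb P$ be the set of nonzero elements of $\mathrm{Ba}/\mathcal I$.

## 6. $\mathbb P$ is ccc

A positive set $A$ comes with a basic condition $s$ such that $m_R(A)$ is large for almost all $R\in[s]$. Two positive sets may come with contradictory conditions $s_i\ne s'_i$ on a common index $i$. If $a_i$ is uncountable, there are uncountably many possible $s_i$, so thinning out does not make them equal. But a condition of $\mathbb P$ does not mention $R$; it mentions only the values $\hat R_i(x)$. On the part of the space where the truth values of the first $n$ statements "$x\in s_i(m)$" form a fixed string, we can replace the sets $s_i(m)$ by constants without changing $\Phi_R(x)$. There are only finitely many strings, and counting gives an overlap.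

**Lemma 9.** $\mathbb P$ is ccc.

*Proof.* **Uniformization.** Let $A_\xi\in\mathrm{Ba}\setminus\mathcal I$ for $\xi<\omega_1$, with supports $D_\xi=(B_\xi,H_\xi)$; we also write $A_\xi$ for the Borel subset of $\mathbb X_{D_\xi}$. As in the proof of Lemma 8 choose finite $F_\xi\subseteq H_\xi$, $n_\xi,q_\xi\in\omega$ and $s^\xi=(s^\xi_i)_{i\in F_\xi}$ with $s^\xi_i\in\mathrm{Clop}(a_i\cap B_\xi)^{n_\xi}$ such that
$$\mathcal G_\xi=\{R\in\mathcal F_{D_\xi}:R\notin[s^\xi]\text{ or }m_R(A_\xi)>2^{-q_\xi}\}$$
is comeager. (Lengthening $s^\xi$ keeps this true, so the lengths can be made equal.) By the $\Delta$-system lemma we may thin out so that $n_\xi=n$, $q_\xi=q$ for all $\xi$ and $F_\xi\cap F_\eta=F^*$ for $\xi\ne\eta$. Let $k>2^{n|F^*|+q}$, pick $k$ of the indices and call them $1,\dots,k$. Let $D=(B,H)=\bigcup_{l\le k}D_l$ and let $A'_l\subseteq\mathbb X_D$ be the preimage of $A_l$.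

**Exchanging the first $n$ sets.** For $S=(S_i)_{i\in F^*}$ with $S_i\in\mathrm{Clop}(a_i\cap B)^n$ and $R\in\mathcal F_D$, let $R[S]$ be $R$ with $R_i\upharpoonright n$ replaced by $S_i$ for $i\in F^*$. On each of the countably many clopen pieces on which $(R_i\upharpoonright n)_{i\in F^*}$ is fixed, $R\mapsto R[S]$ is a homeomorphism onto the clopen set $\{R:R_i\upharpoonright n=S_i,\ i\in F^*\}$. Hence preimages of comeager sets under $R\mapsto R[S]$ are comeager. We use two kinds of $S$: first $S^l=(s^l_i)_{i\in F^*}$, and second, for $\tau\in(2^n)^{F^*}$, the $S$ with $S_i(m)$ the whole space if $\tau_i(m)=1$ and $S_i(m)=\emptyset$ otherwise; in the second case write $R[\tau]$ for $R[S]$.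

**Large sets with the original conditions.** Let
$$\mathcal W=\{R\in\mathcal F_D:R_i\upharpoonright n=s^l_i\text{ for all }l\le k,\ i\in F_l\setminus F^*\}.$$
The sets $F_l\setminus F^*$ are pairwise disjoint, so $\mathcal W$ is nonempty and clopen. By Lemma 7, applied to $D_l\subseteq D$, and by the previous step, for comeagerly many $R\in\mathcal W$ we have, for all $l\le k$ and all $w\in(2^\omega)^{B\setminus B_l}$, that $(R[S^l])_w\in\mathcal G_l$. Since $R[S^l]$ extends $s^l_i$ for $i\in F^*$ by the exchange and for $i\in F_l\setminus F^*$ because $R\in\mathcal W$, (5) gives $(R[S^l])_w\in[s^l]$. So $m_{(R[S^l])_w}(A_l)>2^{-q}$ for all $w$, and by (4) the set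
$$U_l^R=\{x\in(2^\omega)^B:\Phi_{R[S^l]}(x)\in A'_l\}\quad\text{satisfies}\quad\mu_B(U_l^R)>2^{-q}.$$

**Passing to constants.** For $x\in(2^\omega)^B$ and $i\in F^*$ let $\hat S^l_i(x)\in2^n$ be the sequence of truth values of "$x\upharpoonright(a_i\cap B)\in s^l_i(m)$" for $m<n$, with $s_i^l(m)$ read as a cylinder, and let $T_l^\tau=\{x:\hat S_i^l(x)=\tau_i\text{ for all }i\in F^*\}$. For fixed $l$ the sets $T^\tau_l$ partition $(2^\omega)^B$. For $x\in T_l^\tau$ we have $\Phi_{R[\tau]}(x)=\Phi_{R[S^l]}(x)$: the two sequences $R[\tau]$, $R[S^l]$ differ only in their first $n$ terms at indices $i\in F^*$, and there both produce the string $\tau_i$ at $x$.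

**Counting.** There are $2^{n|F^*|}$ many $\tau$, and
$$\sum_\tau\sum_{l\le k}\mu_B(T_l^\tau\cap U_l^R)=\sum_{l\le k}\mu_B(U_l^R)>k2^{-q}>2^{n|F^*|}.$$
So some $\tau$ has $\sum_{l\le k}\mu_B(T_l^\tau\cap U_l^R)>1$. Then these $k$ sets cannot have pairwise null intersections: there are $l\ne l'$ with $\mu_B(T_l^\tau\cap U_l^R\cap T_{l'}^\tau\cap U_{l'}^R)>0$. For $x$ in this intersection $\Phi_{R[\tau]}(x)\in A'_l\cap A'_{l'}$. Hence $m_{R[\tau]}(A'_l\cap A'_{l'})>0$.

**Conclusion.** There are finitely many triples $(\tau,l,l')$, so one of them works for a nonmeager set of $R\in\mathcal W$. If $A_l\cap A_{l'}$ were in $\mathcal I$, then $\{R:m_R(A'_l\cap A'_{l'})=0\}$ would be comeager, so its preimage under $R\mapsto R[\tau]$ would be comeager, that is, $m_{R[\tau]}(A'_l\cap A'_{l'})=0$ for comeagerly many $R$. This is a contradiction. So $[A_l]$ and $[A_{l'}]$ are compatible. $\square$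

Thus Lemma 1 applies to $\mathbb P$. From now on $G$ is $\mathbb P$-generic over $V$, with the reals $x_\gamma$ $(\gamma\in\Lambda)$ and $r_i$ $(i\in J)$.

## 7. What stays random and what is killed

The next two lemmas are the general forms of the two halves of the example in Section 4.

**Lemma 10 (randomness).** If $c\in\omega^\omega\cap V[G]$ is supported by $(B,H)$ and $\gamma\in\Lambda\setminus(B\cup a_H)$, then $x_\gamma\notin N_c$.

*Proof.* Let $c=f(x_B,r_H)$, $D^+=(B\cup\{\gamma\},H)$ and $E=\{z\in\mathbb X_{D^+}:z_\gamma\in N_{f(z_B,z_H)}\}$. For $j\in H$ we have $\gamma\notin a_j$, so $a_j\cap(B\cup\{\gamma\})=a_j\cap B$. Hence, for every $R\in\mathcal F_{D^+}$, $\hat R_j(x)$ depends only on $x_B$, and by Fubini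
$$m_R(E)=\int\mu\bigl(N_{f(x_B,\hat R(x_B))}\bigr)\,d\mu_B(x_B)=0.$$
So $E\in\mathcal I_{D^+}$. Apply (2). $\square$

**Lemma 11 (killing).** Let $y\in2^\omega$ and $k\in\mathcal K$ in $V[G]$ be supported by $(B,H)$, and let $i\in J\setminus H$ with $B\subseteq a_i$. Then $y\in N(r_i,k)$.

*Proof.* **Reduction to one $R_i$.** Let $D=(B,H)$ and write $y=f(x_B,r_H)$, $k=g(x_B,r_H)$ with Borel $f:\mathbb X_D\to2^\omega$ and $g:\mathbb X_D\to\mathcal K$. Let $E=\{z\in\mathbb X_{(B,H\cup\{i\})}:f(z_D)\notin N(z_i,g(z_D))\}$, where $z_D$ is the projection of $z$ to $\mathbb X_D$. By (2) it suffices to show $E\in\mathcal I_{(B,H\cup\{i\})}$. As $a_i\cap B=B$, we have $\mathcal F_{(B,H\cup\{i\})}=\mathcal F_D\times\mathrm{Clop}(B)^\omega$. The set of $R$ with $m_R(E)=0$ is Borel, so by Kuratowski–Ulam it suffices to fix $R_H\in\mathcal F_D$ and show that $m_{(R_H,R_i)}(E)=0$ for comeagerly many $R_i\in\mathrm{Clop}(B)^\omega$. Put $f'=f\circ\Phi_{R_H}$ and $g'=g\circ\Phi_{R_H}$, Borel functions on $(2^\omega)^B$. Since $\Phi_{(R_H,R_i)}(x)$ consists of $\Phi_{R_H}(x)$ and $\hat R_i(x)$, we need: for comeagerly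 many $R_i$, for $\mu_B$-almost every $x$, $f'(x)\in N(\hat R_i(x),g'(x))$.

**Reduction to one block.** It suffices that for every $m\in\omega$ and $\varepsilon>0$ the set of $R_i$ with
$$\mu_B\{x:\exists n\ge m\ \forall j<g'(x)_n\ \ \hat R_i(x)(j_n^{g'(x)}+j)=f'(x)(j)\}>1-\varepsilon\tag{6}$$
contains a dense open set: intersect over all $m$ and over $\varepsilon=2^{-q}$, $q\in\omega$. For $R_i$ in the intersection and each $m$, the set in (6) has measure $1$, so almost every $x$ has infinitely many good $n$.

**Density.** Let $s\in\mathrm{Clop}(B)^l$. In the example of Section 4 we copied the bits of $x$ into a block; now the block lies in a place that depends on $x$, and the bits are only Borel functions of $x$, so we approximate. Let $n=\max(m,l)$ and choose $L\ge l$ with $\mu_B\{x:j_{n+1}^{g'(x)}\le L\}>1-\varepsilon/2$. For $l\le p<L$ let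
$$e_p(x)=\begin{cases}f'(x)(p-j_n^{g'(x)})&\text{if }j_n^{g'(x)}\le p<j_{n+1}^{g'(x)},\\0&\text{otherwise.}\end{cases}$$
Each $e_p$ is Borel with values in $\{0,1\}$, so there is $t(p)\in\mathrm{Clop}(B)$ with $\mu_B\{x:1_{t(p)}(x)\ne e_p(x)\}<\varepsilon/(2L+2)$. For $p<l$ put $t(p)=s(p)$. This defines $t\in\mathrm{Clop}(B)^L$ extending $s$. Let $R_i\in[t]$. The set of $x$ with $j_{n+1}^{g'(x)}\le L$ and $1_{t(p)}(x)=e_p(x)$ for all $l\le p<L$ has measure greater than $1-\varepsilon/2-L\varepsilon/(2L+2)$, hence greater than $1-\varepsilon$. For such $x$ and $j<g'(x)_n$, let $p=j_n^{g'(x)}+j$. Then $p\ge n\ge l$ and $p<j_{n+1}^{g'(x)}\le L$, so $\hat R_i(x)(p)=1_{t(p)}(x)=e_p(x)=f'(x)(j)$. So (6) holds for every $R_i\in[t]$, witnessed by this $n$. $\square$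

Note what Lemma 11 does not require: nothing is asked of the sets $a_j$ for $j\in H$. Only the $x$-coordinates in the support must lie in $a_i$. The next lemma turns this into universal nullness. The order of quantifiers matters here: the measure comes first, and then one single $i$ works for all $y\in Y$.

**Lemma 12.** Let $b\subseteq\Lambda$ and $K\subseteq J$ be in $V$ such that for every support $(B',H')\in V$ there is $i\in K\setminus H'$ with $b\cup B'\subseteq a_i$. If, in $V[G]$, every $y\in Y\subseteq2^\omega$ is supported by some $(B_y,H_y)$ with $B_y\subseteq b$ and $H_y\cap K=\emptyset$, then $Y\in\mathcal{UN}$.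

*Proof.* Let $\tau$ be an atomless Borel probability measure in $V[G]$. Choose $k\in\mathcal K$ as in (3), so $\tau(N(r,k))=0$ for every $r$. Let $k$ be supported by $(B',H')$, and choose $i\in K\setminus H'$ with $b\cup B'\subseteq a_i$. For $y\in Y$, both $y$ and $k$ are supported by $(B_y\cup B',H_y\cup H')$. Here $i\notin H_y$ since $i\in K$, and $i\notin H'$; also $B_y\cup B'\subseteq b\cup B'\subseteq a_i$. So $y\in N(r_i,k)$ by Lemma 11. Thus $Y\subseteq N(r_i,k)$, which is $\tau$-null. $\square$

## 8. The index sets, and the proof of Theorem 3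

Let $\kappa,\lambda,\chi$ be as in Theorem 3 and let $\Lambda=\lambda$. We want the sets $a_i$ to include every set $e$ of fewer than $\kappa$ coordinates, so that all small sets of reals are killed; each $a_i$ must have size at most $\kappa$, so that $\operatorname{cov}(\mathcal N)$ stays large; and each $a_i$ should occur for $\chi$ many $i$, so that there is always an index outside a given countable $H'$. For $\operatorname{add}(\mathcal{UN})=\aleph_1$ we build in an increasing $\omega_1$-chain of sets of coordinates that are killed one by one but not all together.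

Fix pairwise disjoint $\Gamma_\nu\subseteq\lambda$ for $\nu<\omega_1$ with $|\Gamma_\nu|=\kappa$. Put $\Gamma=\bigcup_{\nu<\omega_1}\Gamma_\nu$, so $|\Gamma|=\kappa<\lambda$, and $\Gamma_{<\nu}=\bigcup_{\nu'<\nu}\Gamma_{\nu'}$. Let
$$J=[\lambda]^{<\kappa}\times\omega_1\times\chi,\qquad a_{(e,\nu,\xi)}=e\cup\Gamma_{<\nu}.$$
Then $|J|=\lambda^{<\kappa}\cdot\aleph_1\cdot\chi=\chi$ and $|a_i|\le\kappa$. For every support $(B,H)$,
$$B\cup a_H\subseteq e'\cup\Gamma_{<\nu'}\quad\text{for some }e'\in[\lambda]^{<\kappa},\ \nu'<\omega_1.\tag{7}$$
Indeed, let $e'$ be the union of $B$ and the countably many $e$'s occurring in $H$, which has size less than $\kappa$ since $\operatorname{cf}(\kappa)>\omega$, and let $\nu'$ be the supremum of the countably many $\nu$'s.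

Force with $\mathbb P$ and work in $V[G]$. By Lemma 9 cardinals are preserved.

**Step 1: $2^{\aleph_0}=\chi$.** We count reals, and exhibit $\chi$ different ones for use in Step 8. Every real is determined by a support $D$ and a Borel function in $V$, and there are $\chi^\omega\cdot2^\omega=\chi$ such pairs; so $2^{\aleph_0}\le\chi$. For $\xi\ne\xi'$ let $i=(\emptyset,0,\xi)$, $j=(\emptyset,0,\xi')$ and $D=(\emptyset,\{i,j\})$. Then $a_i=a_j=\emptyset$, $\mathcal F_D\cong(2^\omega)^2$ and $m_R$ is the point mass at $R$. The diagonal is closed and nowhere dense in $(2^\omega)^2$, so $\{z:z_i=z_j\}\in\mathcal I_D$ and, by (2), $r_i\ne r_j$. Hence $2^{\aleph_0}=\chi$.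

**Step 2: every $Y\subseteq2^\omega$ with $|Y|<\kappa$ is in $\mathcal{UN}$.** We collect the supports of the elements of $Y$ into a small set in $V$ and use Lemma 12. Choose supports $(B_y,H_y)\in V$ for $y\in Y$. By ccc, each of the fewer than $\kappa$ supports in this enumeration has only countably many possible values, and these countable sets of values can be found in $V$. So there are $\tilde B\subseteq\lambda$ and $\tilde H\subseteq J$ in $V$, of size less than $\kappa$, with $\bigcup_yB_y\subseteq\tilde B$ and $\bigcup_yH_y\subseteq\tilde H$. Apply Lemma 12 with $b=\tilde B$ and $K=J\setminus\tilde H$: given $(B',H')$, take $i=(\tilde B\cup B',0,\xi)$ with $\xi<\chi$ such that $i\notin\tilde H\cup H'$, which is possible since $|\tilde H\cup H'|<\kappa\le\chi$. Then $a_i=\tilde B\cup B'$, as required.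

**Step 3: $\operatorname{non}(\mathcal{UN})=\operatorname{non}(\mathcal N)=\kappa$.** We need a non-null set of size $\kappa$. Let $L_0\in V$ with $L_0\subseteq\lambda\setminus\Gamma$ and $|L_0|=\kappa$. If $c$ is supported by $(B,H)$, then with $e'$ as in (7) we have $L_0\cap(B\cup a_H)\subseteq e'$, since $L_0$ is disjoint from $\Gamma$. As $|e'|<\kappa$, there is $\gamma\in L_0\setminus(B\cup a_H)$, and $x_\gamma\notin N_c$ by Lemma 10. So $\{x_\gamma:\gamma\in L_0\}\notin\mathcal N$ and $\operatorname{non}(\mathcal N)\le\kappa$. With Step 2, $\kappa\le\operatorname{non}(\mathcal{UN})\le\operatorname{non}(\mathcal N)\le\kappa$.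

**Step 4: $\operatorname{add}(\mathcal{UN})=\aleph_1$.** We use the chain of the $\Gamma_{<\nu}$. Let $Y_\nu=\{x_\gamma:\gamma\in\Gamma_{<\nu}\}$ for $\nu<\omega_1$. Each $x_\gamma$ is supported by $(\{\gamma\},\emptyset)$. Apply Lemma 12 with $b=\Gamma_{<\nu}$ and $K=J$: given $(B',H')$, take $i=(B',\nu,\xi)\notin H'$, so that $a_i=B'\cup\Gamma_{<\nu}$. Hence $Y_\nu\in\mathcal{UN}$. But $\bigcup_{\nu<\omega_1}Y_\nu=\{x_\gamma:\gamma\in\Gamma\}$ is not null: if $c$ is supported by $(B,H)$ and $e',\nu'$ are as in (7), pick $\gamma\in\Gamma_{\nu'}\setminus e'$, which exists as $|\Gamma_{\nu'}|=\kappa>|e'|$. The $\Gamma$'s are disjoint, so $\gamma\notin\Gamma_{<\nu'}$; thus $\gamma\notin B\cup a_H$ and $x_\gamma\notin N_c$ by Lemma 10. Hence $\aleph_1\le\operatorname{add}(\mathcal{UN})\le\aleph_1<\kappa$.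

**Step 5: $\operatorname{cov}(\mathcal N)\ge\lambda$.** As in the random model, we look for a coordinate that few null sets cannot see. Let $\theta<\lambda$ and let $c_\eta$ be supported by $(B_\eta,H_\eta)$ for $\eta<\theta$. Then $|\bigcup_\eta(B_\eta\cup a_{H_\eta})|\le\theta\cdot\kappa\cdot\omega<\lambda$. So some $\gamma<\lambda$ is outside this union, and $x_\gamma\notin\bigcup_\eta N_{c_\eta}$ by Lemma 10. Hence $\lambda\le\operatorname{cov}(\mathcal N)\le\operatorname{cov}(\mathcal{UN})$.

**Step 6: $\operatorname{cov}(\mathcal{UN})\le\lambda$.** We must cover $2^\omega$ by $\lambda$ universally null sets, even if $\chi>\lambda$. The supports have $\lambda$ many first coordinates $B$ but $\chi$ many second coordinates $H$; we treat the latter in $\aleph_1$ groups. In $V$ let $\chi=\bigsqcup_{\rho<\omega_1}X_\rho$ with $|X_\rho|=\chi$, and let $K_\rho=\{(e,\nu,\xi)\in J:\xi\in X_\rho\}$. For $b\in([\lambda]^{\le\omega})^V$ and $\rho<\omega_1$ let $Y_{b,\rho}$ be the set of all $y\in2^\omega$ supported by some $(B,H)$ with $B\subseteq b$ and $H\cap K_\rho=\emptyset$. Lemma 12 with $b$ and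 $K=K_\rho$ gives $Y_{b,\rho}\in\mathcal{UN}$: given $(B',H')$, take $i=(b\cup B',0,\xi)\notin H'$ with $\xi\in X_\rho$. Every real is supported by some $(B,H)$ with $B$ and $H$ countable; $H$ meets only countably many of the disjoint sets $K_\rho$, so the real is in $Y_{B,\rho}$ for some $\rho$. There are $\lambda^\omega\cdot\aleph_1=\lambda$ sets $Y_{b,\rho}$, since $\lambda^\omega\le\lambda^{<\kappa}=\lambda$.

**Step 7: the middle equality.** By Steps 5 and 6, $\operatorname{cov}(\mathcal{UN})=\operatorname{cov}(\mathcal N)=\lambda$.

**Step 8: $\operatorname{cof}(\mathcal{UN})>\chi$.** By Lemma 5 a universally null set of size $\chi$ suffices; the killing reals themselves provide it. Let $J_0=\{(\emptyset,0,\xi):\xi<\chi\}$ and $Z=\{r_i:i\in J_0\}$. By Step 1, $|Z|=\chi$. Each $r_i$ with $i\in J_0$ is supported by $(\emptyset,\{i\})$. Apply Lemma 12 with $b=\emptyset$ and $K=J\setminus J_0$: given $(B',H')$, take $i=(B'\cup\{0\},0,\xi)\notin H'$. Its first entry is nonempty, so $i\in K$, and $B'\subseteq a_i$. So $Z\in\mathcal{UN}$, and $\operatorname{cof}(\mathcal{UN})>|Z|=\chi=2^{\aleph_0}\ge\lambda=\operatorname{cov}(\mathcal{UN})$.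

**Step 9: the exact value of $\operatorname{cof}(\mathcal{UN})$.** We bound the number of all sets of reals. We have $|\mathbb P|\le\chi^\omega\cdot2^\omega=\chi$ and $\mathbb P$ is ccc, so by counting nice names for subsets of $\chi$, the value of $2^\chi$ in $V[G]$ is at most $(\chi^\omega)^\chi=2^\chi$ computed in $V$. If $2^\chi=\chi^+$ in $V$, then in $V[G]$
$$\chi<\operatorname{cof}(\mathcal{UN})\le|\mathcal{UN}|\le2^{2^{\aleph_0}}=2^\chi=\chi^+.$$
This completes the proof of Theorem 3. $\blacksquare$

## 9. Which cardinals occur over GCH

Suppose that the ground model satisfies GCH. For $\theta<\lambda$ infinite, $\lambda^\theta=\lambda$ if $\theta<\operatorname{cf}(\lambda)$, and $\lambda^\theta=\lambda^+$ otherwise. So for $\lambda>\kappa$ the hypothesis $\lambda^{<\kappa}=\lambda$ means $\operatorname{cf}(\lambda)\ge\kappa$, and $\chi^\omega=\chi$ means $\operatorname{cf}(\chi)>\omega$. Hence from GCH Theorem 3 realizes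
$$\aleph_1=\operatorname{add}(\mathcal{UN})<\operatorname{non}(\mathcal{UN})=\kappa<\operatorname{cov}(\mathcal{UN})=\lambda\le2^{\aleph_0}=\chi<\operatorname{cof}(\mathcal{UN})=\chi^+$$
for every $\kappa\ge\aleph_2$ with $\operatorname{cf}(\kappa)>\omega$, regular or singular, every $\lambda>\kappa$ with $\operatorname{cf}(\lambda)\ge\kappa$, and every $\chi\ge\lambda$ with $\operatorname{cf}(\chi)>\omega$. In particular $\operatorname{cov}(\mathcal{UN})<2^{\aleph_0}$ is possible in addition.

The hypotheses on $\kappa$ and $\chi$ are necessary for the conclusion. If $\operatorname{cf}(\operatorname{non}(\mathcal{UN}))$ were $\omega$, a set of size $\operatorname{non}(\mathcal{UN})$ outside $\mathcal{UN}$ would be a countable union of smaller sets, all in the $\sigma$-ideal $\mathcal{UN}$; so $\operatorname{cf}(\kappa)>\omega$ is needed. The bound $\kappa\ge\aleph_2$ is needed for $\operatorname{add}<\operatorname{non}$. And $(2^{\aleph_0})^\omega=2^{\aleph_0}$ holds in the extension; since the functions from $\omega$ to $\chi$ in $V$ remain such functions in $V[G]$ and cardinals are preserved,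 $2^{\aleph_0}=\chi$ in $V[G]$ forces $\chi^\omega=\chi$ in $V$.
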